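# A right-angled Artin group of critical regularity 2

## 1. The guess "one or infinity" on small graphs

Let a right-angled Artin group act faithfully on an interval or a circle, and ask how many derivatives the action can have. The answer that one would first guess is a dichotomy: either there is no bound on the number of derivatives, or nothing better than $C^1$ can be reached. We make the guess precise, test it on small graphs, and then show that it is false.

Throughout, $M=[0,1]$ or $M=S^1$. For real $r\ge1$ write $r=k+\tau$ with $k\in\mathbb Z_{\ge1}$ and $\tau\in[0,1)$. The group $\mathrm{Diff}^r_+(M)$ consists of the orientation-preserving $C^k$ diffeomorphisms of $M$ whose $k$-th derivative is $\tau$-Hölder continuous; if $\tau=0$ there is no Hölder condition.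

**Definition (critical regularity).** For a group $G$,
$$\mathrm{CR}_M(G)=\sup\{r\ge1: G\text{ embeds in }\mathrm{Diff}^r_+(M)\}.$$

**Definition (right-angled Artin group).** For a finite simplicial graph $\Gamma$ with vertex set $V$ and edge set $E$,
$$A(\Gamma)=\langle V\mid [u,v]=1\text{ for all }\{u,v\}\in E\rangle .$$

A disjoint union of graphs gives a free product, and a join of graphs (all edges between the two parts added) gives a direct product. For example, the path $P_3$ is the join of its middle vertex with two isolated points, so $A(P_3)=F_2\times\mathbb Z$. The 4-cycle $C_4$ is the join of two pairs of isolated points, so $A(C_4)=F_2\times F_2$.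

The question comes from Sang-hyun Kim and Thomas Koberda, "Structure and regularity of group actions on one-manifolds", arXiv:2106.15532 (2021). The following facts are taken as known.

(a) Every $A(\Gamma)$ embeds in $\mathrm{Diff}^1_+(M)$, so $\mathrm{CR}_M(A(\Gamma))\ge1$.

(b) The following are equivalent: (1) $\mathrm{CR}_M(A(\Gamma))<\infty$; (2) $\mathrm{CR}_M(A(\Gamma))\le2$; (3) $(F_2\times\mathbb Z)*\mathbb Z$ is isomorphic to a subgroup of $A(\Gamma)$; (4) $A(\Gamma)$ is not a direct product of free products of free abelian groups.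

(c) $\mathrm{CR}_M((F_2\times F_2)*\mathbb Z)=1$.

The guess says $\mathrm{CR}_M(A(\Gamma))\in\{1,\infty\}$ for every $\Gamma$. We test it.

*At most three vertices.* The groups are $\mathbb Z$; $F_2$, $\mathbb Z^2$; and $F_3$, $\mathbb Z^2*\mathbb Z$, $F_2\times\mathbb Z$, $\mathbb Z^3$. Each is a direct product of free products of free abelian groups, so by (b) the value is $\infty$ each time. The guess survives.

*The graph $C_4\sqcup\{\mathrm{pt}\}$.* The group is $(F_2\times F_2)*\mathbb Z$, with value $1$ by (c). The guess survives.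

*The graph $P_3\sqcup\{\mathrm{pt}\}$.* The group is $(F_2\times\mathbb Z)*\mathbb Z$, the very group that appears in (b)(3). It contains itself, so its value is finite and lies in $[1,2]$. The guess predicts $1$. The true value is $2$.

**Theorem 1.1.** Let $H=\mathbb Z^{a_1}*\dots*\mathbb Z^{a_r}$ with $r\ge1$ and all $a_j\ge1$, let $k\ge0$, and let $G=H\times\mathbb Z^k$. Then $G*\mathbb Z$ embeds in $\bigcap_{0<\tau<1}\mathrm{Diff}_+^{1+\tau}(M)$, by a single embedding, for $M=[0,1]$ and for $M=S^1$.

**Corollary 1.2.** $\mathrm{CR}_M((F_2\times\mathbb Z)*\mathbb Z)=2$. Hence it is not true that $\mathrm{CR}_M(A(\Gamma))\in\{1,\infty\}$ for all $\Gamma$. With (c), the values $1$, $2$ and $\infty$ all occur.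

*Proof from Theorem 1.1.* Take $H=F_2=\mathbb Z*\mathbb Z$ and $k=1$. Theorem 1.1 gives an embedding in $\mathrm{Diff}^{1+\tau}_+(M)$ for every $\tau<1$, so the supremum is at least $2$. Fact (b), (3)⇒(2), gives at most $2$. $\square$

**Theorem 1.3.** Suppose $A(\Gamma)=\prod_iA_i$ (finite product), where each $A_i$ is a finite free product of groups $H_{ij}\times\mathbb Z^{k_{ij}}$, each $H_{ij}$ being a (possibly trivial) finite free product of finitely generated free abelian groups. Then $A(\Gamma)$ embeds in $\bigcap_{\tau<1}\mathrm{Diff}^{1+\tau}_+(M)$ and $\mathrm{CR}_M(A(\Gamma))\in\{2,\infty\}$. The value is $2$ if and only if $(F_2\times\mathbb Z)*\mathbb Z$ is isomorphic to a subgroup of $A(\Gamma)$.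

For graphs not covered by (b), (c) or Theorem 1.3, nothing is claimed here; in particular it is not claimed that no further values occur.

## 2. Diffeomorphisms tangent to the identity at the endpoints

We shall build faithful actions by placing countably many actions on disjoint intervals. This section sets up a class of diffeomorphisms that can be glued without losing regularity.

**Definition.** For a compact interval $K$ with $|K|\le1$, let $\mathcal D(K)$ be the set of orientation-preserving $C^1$ diffeomorphisms $g$ of $K$ such that $g'=1$ at both endpoints and $\log g'$ is $\tau$-Hölder for every $\tau<1$. For $\tau\in(0,1]$ put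
$$|g|_\tau=|g|_{\tau,K}=\sup_{x\ne y}\frac{|\log g'(x)-\log g'(y)|}{|x-y|^\tau},$$
which may be $\infty$ for $\tau=1$.

For example, the time-$\lambda$ map of a smooth vector field with compact support in $\mathrm{int}\,K$ lies in $\mathcal D(K)$ with $|\cdot|_1<\infty$. The map $x\mapsto x/(2-x)$ of $[0,1]$ does not: its derivative at $0$ is $\frac12$.

Because $|K|\le1$ and $\log g'$ vanishes at the endpoints,
$$|g|_\tau\le|g|_{\tau'}\ \ (\tau\le\tau'),\qquad \sup|\log g'|\le|g|_\tau. \tag{2.1}$$
From $\log(gh)'=\log g'\circ h+\log h'$ and $\log(g^{-1})'=-\log g'\circ g^{-1}$,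
$$|gh|_\tau\le|g|_\tau\,\mathrm{Lip}(h)^\tau+|h|_\tau,\qquad |g^{-1}|_\tau\le|g|_\tau\,\mathrm{Lip}(g^{-1})^\tau. \tag{2.2}$$
So $\mathcal D(K)$ is a group. There is also a word bound: if $|g_i|_\tau\le\delta\le1$ for $i=1,\dots,m$, then every word $W$ of length $q$ in the $g_i^{\pm1}$ satisfies
$$|W|_\tau\le C_q\,\delta,\qquad C_q\text{ depending only on }q. \tag{2.3}$$
Indeed, (2.1) gives $\mathrm{Lip}(g_i^{\pm1})\le e$, so (2.2) gives $|g_i^{\pm1}|_\tau\le e\delta$. Writing $W=W'y$ with $y$ a letter, $|W|_\tau\le e|W'|_\tau+e\delta$, and we iterate. Finally, if $A:K\to K'$ is affine and increasing, then $\log(AgA^{-1})'=\log g'\circ A^{-1}$, so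
$$|AgA^{-1}|_{\tau,K'}=(|K|/|K'|)^\tau\,|g|_{\tau,K}. \tag{2.4}$$
Moving a map to a short interval makes it worse. This inequality is the enemy for the rest of the talk.

**Lemma 2.1 (gluing).** Let $K_j\subset K$ be countably many compact intervals with disjoint interiors, let $g_j\in\mathcal D(K_j)$, and let $g=g_j$ on $K_j$ and $g=\mathrm{id}$ on $K\setminus\bigcup K_j$. If $m_\tau=\sup_j|g_j|_{\tau,K_j}<\infty$ for all $\tau<1$, then $g\in\mathcal D(K)$ and $|g|_{\tau,K}\le2m_\tau$ for every $\tau<1$. If also $m_1<\infty$, then $|g|_{1,K}\le2m_1$.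

*Proof.* Let $\varphi=\log g_j'$ on $K_j$ and $\varphi=0$ elsewhere. This is well defined, since a point common to two of the $K_j$ is an endpoint of both, where both functions vanish.

*Hölder bound.* If $x,y$ lie in a common $K_j$, then $|\varphi(x)-\varphi(y)|\le m_\tau|x-y|^\tau$. Suppose they do not. If $x\in K_i$, some endpoint $p$ of $K_i$ lies between $x$ and $y$ (possibly $p=x$), and $\varphi(p)=0$, so $|\varphi(x)|\le m_\tau|x-p|^\tau\le m_\tau|x-y|^\tau$. If $x$ is in no $K_i$, then $\varphi(x)=0$. The same holds for $y$, so $|\varphi(x)-\varphi(y)|\le2m_\tau|x-y|^\tau$. Also $\varphi=0$ at the endpoints of $K$.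

*The function $\varphi$ is $\log g'$.* Let $x_0=\min K$ and $\mathcal G(x)=x_0+\int_{x_0}^xe^\varphi$, a $C^1$ function with $\log\mathcal G'=\varphi$. The function $e^\varphi-1$ is bounded, vanishes off $\bigcup K_j$, and has integral $\int_{K_j}(g_j'-1)=0$ over each $K_j$. If $x$ is not interior to any $K_j$, each $K_j$ lies on one side of $x$, so $\mathcal G(x)=x$. On $K_j$ it follows that $\mathcal G(x)=\min K_j+\int_{\min K_j}^xg_j'=g_j(x)$. So $\mathcal G=g$. The argument for $\tau=1$ is identical. $\square$

## 3. From $G$ to $G*\mathbb Z$: moving one point by finitely many elements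

Adding a free factor $\mathbb Z$ is cheap as soon as $G$ can move a single point by every element of a prescribed finite set.

**Definition (detection property).** Let $\Sigma$ be a finite generating set of a group $G$. The pair $(G,\Sigma)$ has the *detection property* if for every finite (possibly empty) $P\subset G\setminus\{1\}$, $\delta\in(0,1]$ and $\tau_0\in(0,1)$ there are a homomorphism $\rho:G\to\mathcal D([0,1])$, an open interval $U\subset(0,1)$ and $x_0\in U$ such that

1. $|\rho(g)|_{\tau_0}\le\delta$ for $g\in\Sigma$;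
2. $\rho(p)x_0\ne x_0$ for all $p\in P$;
3. every $\rho(g)$, $g\in G$, restricts to a $C^\infty$ diffeomorphism from $U$ onto its image.

For example, $\mathbb Z$ with its standard generator has it. Let the generator act by the time-$\lambda$ map of a smooth vector field that is positive on $(\frac14,\frac34)$ and zero elsewhere, with $\lambda>0$ small. Every nonzero power moves $x_0=\frac12$.

**Proposition 3.1.** Let $(G,\Sigma)$ have the detection property, and let $1\ne w\in G*\langle t\rangle$ with $t$ of infinite order. For every $\delta\in(0,1]$ and $\tau_0\in(0,1)$ there is a homomorphism $\rho:G*\langle t\rangle\to\mathcal D([0,1])$ with $\rho(w)\ne\mathrm{id}$ and $|\rho(g)|_{\tau_0}\le\delta$ for $g\in\Sigma\cup\{t\}$.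

*Proof.* Let $\bar w\in G$ be the image of $w$ under $t\mapsto1$.

**Step 1.** *This step disposes of the words that $G$ already sees.* If $\bar w\ne1$, apply the detection property with $P=\{\bar w\}$ and put $\rho(t)=\mathrm{id}$. Then $\rho(w)=\rho(\bar w)\ne\mathrm{id}$. From now on $\bar w=1$.

**Step 2.** *This step writes $w$ as a word in conjugates of $t$.* Let $F$ be free on symbols $t_g$, $g\in G$, and let $G$ act on $F$ by $h\cdot t_g=t_{hg}$. The maps $G*\langle t\rangle\to F\rtimes G$, $g\mapsto g$, $t\mapsto t_1$, and $F\rtimes G\to G*\langle t\rangle$, $t_g\mapsto gtg^{-1}$, $g\mapsto g$, are well defined homomorphisms and inverse to each other on generators. Under this isomorphism $F$ is the kernel of $t\mapsto1$. Hence $w=\omega(t_{g_1},\dots,t_{g_m})$ with $m\ge1$, distinct $g_j\in G$, $t_g=gtg^{-1}$, and $1\ne\omega\in F_m$.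

**Step 3.** *This step gives each conjugate its own place.* Apply the detection property with $P=\{g_ig_j^{-1}:i\ne j\}$ to get $\rho$ on $G$, $U$ and $x_0$. Since $\rho(g_ig_j^{-1})x_0\neq x_0$, the points $\rho(g_j^{-1})x_0$ are distinct. By continuity there is a compact interval $Q\subset U$ with $x_0\in\mathrm{int}\,Q$ such that the intervals $\rho(g_j^{-1})Q\subset(0,1)$ are pairwise disjoint.

**Step 4.** *This step finds vector fields on $Q$ whose small-time maps do not satisfy $\omega$.* Choose $\xi_1,\dots,\xi_m\in\mathfrak{sl}_2(\mathbb R)$ such that the images of the $\exp\xi_j$ in $\mathrm{PSL}_2(\mathbb R)$ are hyperbolic and freely generate a free (Schottky) group. This is possible by the ping-pong lemma, since every hyperbolic element of $\mathrm{PSL}_2(\mathbb R)$ is the image of an exponential. Put $\mathcal M(\lambda)=\omega(\exp\lambda\xi_1,\dots,\exp\lambda\xi_m)\in\mathrm{SL}_2(\mathbb R)$. It is real-analytic in $\lambda\in\mathbb R$, and $\mathcal M(1)\ne\pm I$. If $\mathcal M(\lambda)=\pm I$ for a sequence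 of $\lambda>0$ tending to $0$, then the off-diagonal entries of $\mathcal M$ and the difference of its diagonal entries vanish on a set accumulating at $0$, hence identically. Then $\mathcal M(1)$ is scalar, so $\pm I$, a contradiction. So $\mathcal M(\lambda)\ne\pm I$ for all small $\lambda>0$.

Let $\xi_j^*(x)=\frac{d}{d\lambda}\big|_0\exp(\lambda\xi_j)\cdot x$ be the induced vector field on $\mathbb R\subset\mathbb{RP}^1$; for $\xi=\begin{pmatrix}a&b\\c&-a\end{pmatrix}$ it is $b+2ax-cx^2$. Let $\beta:\mathbb R\to[0,1]$ be $C^\infty$ with compact support in $\mathrm{int}\,Q$ and equal to $1$ on $[x_0-2\eta,x_0+2\eta]$ for some $\eta>0$. Put $X_j=\beta\xi_j^*$, and write $\exp(\lambda X)$ for the time-$\lambda$ map of a field $X$. Let $\mathsf M=\max_j\sup|X_j|$ and let $q$ be the length of $\omega$. Each letter moves a point by at most $\lambda\mathsf M$. So if $q\lambda\mathsf M<\eta$, every trajectory used to evaluate $\omega(\exp\lambda X_1,\dots,\exp\lambda X_m)$ at a point of $(x_0-\eta,x_0+\eta)$ stays in $[x_0-2\eta,x_0+2\eta]$,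 where $X_j=\xi_j^*$. Hence on $(x_0-\eta,x_0+\eta)$ this map is the Möbius map of $\mathcal M(\lambda)$. For small $\lambda>0$ that Möbius map is not the identity, so it fixes at most two points and is not the identity on any nonempty open set.

**Step 5.** *This step defines $\rho(t)$ and bounds it.* Let $Z$ be the vector field on $(0,1)$ equal to $\rho(g_j^{-1})_*X_j$ on $\rho(g_j^{-1})Q$ for each $j$, and $0$ elsewhere. It is $C^\infty$ with compact support: $\rho(g_j^{-1})$ is a $C^\infty$ diffeomorphism from $U\supset Q$ onto its image, and $X_j$ has compact support in $\mathrm{int}\,Q$. Set $\rho(t)=\exp(\lambda Z)$, fixing $0$ and $1$. The flow is smooth in $(\lambda,x)$, is the identity for $\lambda=0$, and is the identity off a fixed compact set. So $\log\rho(t)'\to0$ in $C^1$ as $\lambda\to0$, and $|\rho(t)|_{\tau_0}\le|\rho(t)|_1\le\delta$ for small $\lambda>0$. Since the product is free, $\rho$ is a homomorphism on $G*\langle t\rangle$.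

**Step 6.** *This step checks that $w$ acts nontrivially.* On $Q$ we have $\rho(t_{g_j})=\rho(g_j)\exp(\lambda Z)\rho(g_j)^{-1}$, and $\rho(g_j)^{-1}$ carries $Q$ to the interval where $Z=\rho(g_j^{-1})_*X_j$. So $\rho(t_{g_j})|_Q=\exp(\lambda X_j)|_Q$, which preserves $Q$. Therefore $\rho(w)|_Q=\omega(\exp\lambda X_1,\dots,\exp\lambda X_m)|_Q\ne\mathrm{id}$ for small $\lambda>0$. $\square$

**Proposition 3.2.** If $(G,\Sigma)$ has the detection property, then $G*\mathbb Z$ embeds in $\mathcal D([0,1])$.

*Proof.* The group $G*\langle t\rangle$ is countable; enumerate its nontrivial elements as $w_1,w_2,\dots$ (if $G$ is finite or trivial nothing changes). The intervals $K_j=[2^{-j},\frac32 2^{-j}]$, $j\ge1$, are pairwise disjoint subintervals of $[0,1]$. Let $\rho_j$ be given by Proposition 3.1 with $w=w_j$, $\tau_0=\tau_j:=1-\frac1{j+1}$ and $\delta=|K_j|$, transported affinely to $K_j$. By (2.4), for $g\in\Sigma\cup\{t\}$,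
$$|\rho_j(g)|_{\tau_j,K_j}\le|K_j|\cdot|K_j|^{-\tau_j}\le1 .$$
Given $\tau<1$, we have $\tau\le\tau_j$ for all but finitely many $j$, and then $|\rho_j(g)|_{\tau,K_j}\le1$ by (2.1). For the remaining finitely many $j$ this number is finite. Let $\rho(g)$ be $\rho_j(g)$ on each $K_j$ and the identity off $\bigcup K_j$. This is a homomorphism from $G*\langle t\rangle$ to the bijections of $[0,1]$. By Lemma 2.1 it sends the generators $\Sigma\cup\{t\}$ into the group $\mathcal D([0,1])$, hence everything. It is injective because $\rho(w_j)|_{K_j}\ne\mathrm{id}$. $\square$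

So Theorem 1.1 on $[0,1]$ follows once $G=H\times\mathbb Z^k$ has the detection property. Sections 4–10 establish this.

## 4. Disjoint supports, wandering intervals, and the distortion budget

The obvious action of $F_2\times\mathbb Z$ lets $F_2$ act on $[0,\frac12]$ and $\mathbb Z$ on $[\frac12,1]$. It fails condition 2 of the detection property at once: no point is moved both by a nontrivial $h\in F_2$ and by the central generator $z$. We need an overlap between the two supports.

The next attempt makes $F_2$ permute a family of disjoint intervals, while $z$ acts inside each of them. If $z$ is given on one interval, commutation dictates it on the whole orbit. Here is the point where a straightforward version stops.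

**Lemma 4.1.** Let $F$ be a diffeomorphism of $[0,1]$ with $F(x)>x$ on $(0,1)$ and $\log F'$ $\lambda$-Lipschitz. Let $J\subset(0,1)$ be a compact interval such that the $F^mJ$, $m\ge0$, are pairwise disjoint. Let $z$ be a $C^1$ diffeomorphism of $[0,1]$, orientation-preserving, with $zF=Fz$ and $zJ=J$. Then $z$ is the identity on $J$.

*Proof.* Since $z$ preserves every $F^mJ$, it fixes their endpoints, which accumulate at $1$. So $z'(1)=1$, and $(z^N)'(1)=1$ for every $N$. For $x,y\in J$,
$$|\log(F^m)'(x)-\log(F^m)'(y)|\le\lambda\sum_{k<m}|F^kJ|\le\lambda .$$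
From $z^N=F^{-m}z^NF^m$ on $J$ we get, for $x\in J$,
$$(z^N)'(x)=\frac{(F^m)'(x)}{(F^m)'(z^Nx)}\,(z^N)'(F^mx)\ge e^{-\lambda}(z^N)'(F^mx)\longrightarrow e^{-\lambda}\qquad(m\to\infty).$$
Thus $(z^N)'\ge e^{-\lambda}$ on $J$ for all $N\geq 0$. If $zx\ne x$ for some $x\in J$, the intervals between $z^Nx$ and $z^{N+1}x$, $N\ge0$, have disjoint interiors and lie in $J$, so their lengths tend to $0$. But each has length at least $e^{-\lambda}|zx-x|$, a contradiction. $\square$

The obstruction is that the *total distortion* of $F^m$ on $J$ is bounded. If $\log F'$ is only $\tau$-Hölder, the same computation bounds the distortion by a multiple of $\sum_k|F^kJ|^\tau$, and for $\tau<1$ this sum may diverge. So there is a budget. We spend it on purpose, making $z$ weaker and weaker as the intervals shrink.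

Concretely, let $J(n)$ be disjoint intervals of length $\ell(n)$, identified with $[0,1]$ by maps $B_n$ of uniformly bounded distortion. Let $z$ act on $J(n)$ as a "translation by $te^{-s(n)}$". The map $f$ taking $J(n)$ to $J(fn)$ must convert the first translation length to the second, so it must contain a "dilation by $e^{-(s(fn)-s(n))}$". If translations and dilations of size $a$ have Lipschitz norm $O(a)$ on $[0,1]$, then after transport to $J(n)$ their $\tau$-norms are $O(a\,\ell(n)^{-\tau})$, in line with (2.4). So we want a weight $s\ge0$ with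
$$\text{(I)}\quad |s(fn)-s(n)|\le C_\tau\,\ell(n)^\tau\ \text{ for all }\tau<1,\qquad\qquad\text{(II)}\quad e^{-s(n)}\le C\,\ell(n). \tag{4.1}$$

**Remark 4.2.** One cannot index the intervals by $F_2$ itself, with a generator $x$ sending $J(g)$ to $J(xg)$. Suppose (4.1) held for one $\tau\in(0,1)$. There are $4\cdot3^{k-1}$ reduced words of length $k$, and $\sum_g\ell(g)\le1$. By Jensen's inequality the average of $\ell(g)^\tau$ over words of length $k$ is at most $(4\cdot3^{k-1})^{-\tau}$, and this is summable in $k$. So for a uniformly random ray $g_0=1,g_1,g_2,\dots$, where $g_{k+1}$ is $g_k$ with a letter added on the left and $|g_k|=k$, the expectation of $\sum_{k\ge1}\ell(g_k)^\tau$ is finite, and some ray has a finite sum. Each increment $|s(g_{k+1})-s(g_k)|$ is at most $C_\tau\ell(g_k)^\tau$ or $C_\tau\ell(g_{k+1})^\tau$ by (I), so $s$ is bounded along the ray. But $\ell(g_k)\to0$, and (II) forces $s(g_k)\to\infty$.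

We therefore index by $\mathbb Z^d$, with a sparse pattern of moves, and detect only finitely many elements of $F_2$ at a time. That is all that the detection property asks.

## 5. The affine group acting on $[0,1]$ tangentially to the identity

This section produces the translations $T_t$ and dilations $D_s$. The dilations must have derivative $1$ at the endpoints, and this dictates how the line is compressed. If the density of the compression is $\sigma$, then the dilation has derivative $e^{-s}\sigma(e^{-s}x)/\sigma(x)$ at the point corresponding to $x$. With $\sigma=\frac1{\pi(1+x^2)}$ this tends to $e^{s}\neq1$ at the ends. We need a tail like $1/|x|$ with just enough logarithms to be integrable.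

Let
$$L(x)=\log(e+x^2)\ge1,\qquad \sigma(x)=c_*(e+x^2)^{-1/2}L(x)^{-2},\qquad\int_{\mathbb R}\sigma=1,$$
where the last condition fixes $c_*$. The function $\sigma$ is even and decreasing in $|x|$. Let $\Phi(x)=\int_{-\infty}^x\sigma$, a $C^\infty$ diffeomorphism $\mathbb R\to(0,1)$. Fixing $0$ and $1$, define
$$T_t(\Phi(x))=\Phi(x+t),\qquad D_s(\Phi(x))=\Phi(e^{-s}x).$$
Then
$$D_sT_tD_s^{-1}=T_{te^{-s}},\qquad D_sD_{s'}=D_{s+s'},\qquad T_tT_{t'}=T_{t+t'}. \tag{5.1}$$
For the first identity, follow $x\mapsto e^sx\mapsto e^sx+t\mapsto x+te^{-s}$. If $t\ne0$, then $T_t$ has no fixed point in $(0,1)$.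

**Lemma 5.1.** There is $C_0\ge1$ such that for $|t|,|s|\le1$ we have $T_t,D_s\in\mathcal D([0,1])$, $|T_t|_1\le C_0|t|$ and $|D_s|_1\le C_0|s|$. These maps are $C^\infty$ on $(0,1)$, and $(\log T_t')''$ is bounded on $(0,1)$ uniformly in $|t|\le1$.

*Proof.* In this proof $C$ and $O(\cdot)$ are uniform in $x$ and in $|t|,|s|\le1$.

**Step 1.** *This step collects bounds for $g=\log\sigma=\log c_*-\frac12L-2\log L$.* For $k\ge1$, $L^{(k)}$ is a rational function with nonvanishing denominator and is $O((1+|x|)^{-k})$; for instance $L'=2x/(e+x^2)$. The $k$-th derivative of $\log L$ is a polynomial in the quantities $L^{(j)}/L$, each monomial having total differentiation order $k$. Since $L\ge1$,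
$$g^{(k)}(x)=O((1+|x|)^{-k}),\qquad k=1,2,3. \tag{5.2}$$
As $g'$ is bounded, $\sigma(x+t)\le C\sigma(x)$ for $|t|\le1$. As $xg'(x)$ is bounded and $\frac{d}{dr}g(e^{-r}x)=-e^{-r}xg'(e^{-r}x)$, also $\sigma(e^{-r}x)\le C\sigma(x)$ for $|r|\le1$.

**Step 2.** *This step treats $T_t$.* Put $\psi=\log T_t'$, so $\psi(\Phi(x))=g(x+t)-g(x)$, which tends to $0$ as $x\to\pm\infty$. With $u=\Phi(x)$ we have $\frac d{du}=\frac1\sigma\frac d{dx}$. By the mean value theorem and (5.2),
$$\psi'(\Phi(x))=\frac{g'(x+t)-g'(x)}{\sigma(x)}=O\big(|t|(1+|x|)^{-2}(e+x^2)^{1/2}L^2\big)=O(|t|).$$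
Differentiating once more, and using $\sigma'=\sigma g'$,
$$\psi''(\Phi(x))=\frac{g''(x+t)-g''(x)-(g'(x+t)-g'(x))g'(x)}{\sigma(x)^2}=O\big((1+|x|)^{-3}(e+x^2)L^4\big)=O(1).$$

**Step 3.** *This step treats $D_s$.* We have $g'(x)=-\frac x{e+x^2}-\frac{4x}{(e+x^2)L}$. Let
$$p(x)=1+xg'(x)=\frac e{e+x^2}-\frac{4x^2}{(e+x^2)L}.$$
Then
$$\log D_s'(\Phi(x))=-s+g(e^{-s}x)-g(x)=-\int_0^sp(e^{-r}x)\,dr ,$$
since both sides vanish at $s=0$ and have $s$-derivative $-p(e^{-s}x)$. This tends to $0$ at $\pm\infty$ because $p$ does. Moreover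
$$p'(x)=-\frac{2ex}{(e+x^2)^2}-\frac{8ex}{(e+x^2)^2L}+\frac{8x^3}{(e+x^2)^2L^2},$$
so $|p'(x)|\le C(1+|x|)^{-3}+8(e+x^2)^{-1/2}L^{-2}\le C\sigma(x)$. The $u$-derivative of $\log D_s'$ is at most
$$\frac1{\sigma(x)}\Big|\int_0^se^{-r}|p'(e^{-r}x)|\,dr\Big|\le C|s|\sup_{|r|\le1}\frac{\sigma(e^{-r}x)}{\sigma(x)}\le C|s|$$
in absolute value.

**Step 4.** *This step reaches the endpoints.* Both maps are homeomorphisms of $[0,1]$, smooth on $(0,1)$, with derivative tending to $1$ at $0$ and $1$. So they are $C^1$ diffeomorphisms of $[0,1]$ with derivative $1$ at the endpoints, and the bounds on the derivative of $\log T_t'$ and $\log D_s'$ are the claimed Lipschitz bounds. $\square$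

## 6. Nested translations and the intervals $J(n)$, $n\in\mathbb Z^d$

This section builds the family of intervals. For $d=2$ the picture is as follows. $F_1$ translates $[0,1]$ and carries an interval $I_1$ to disjoint copies $F_1^mI_1$. $F_2$ translates $I_1$ only, carrying $I_2\subset I_1$ to disjoint copies. Then $J(n_1,n_2)$ is the $n_2$-th copy of $I_2$ inside $I_1$, moved by $F_1^{n_1}$. While $F_1$ moves every $J(n)$, $F_2$ moves only those with $n_1=0$.

Fix $d\ge1$ and $\delta_1\in(0,1]$. Put $I_0=[0,1]$. For $i=1,\dots,d$ inductively, let $A_i:[0,1]\to I_{i-1}$ be affine increasing, choose $\kappa_i\in(0,1]$ with $2C_0\kappa_i/|I_{i-1}|\le\delta_1$, and let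
$$F_i=A_iT_{\kappa_i}A_i^{-1}\ \text{on }I_{i-1},\quad F_i=\mathrm{id}\ \text{elsewhere},\qquad I_i=A_i([\Phi(0),\Phi(\kappa_i/2)])\subset\mathrm{int}\,I_{i-1}.$$
By Lemma 5.1, (2.4) and Lemma 2.1, $F_i^{\pm1}\in\mathcal D([0,1])$ and $|F_i^{\pm1}|_1\le\delta_1$. The intervals
$$F_i^mI_i=A_i[\Phi(m\kappa_i),\Phi(m\kappa_i+\kappa_i/2)],\qquad m\in\mathbb Z,$$
are pairwise disjoint subsets of $\mathrm{int}\,I_{i-1}$. For $j>i$ the map $F_j$ is supported in $I_{j-1}\subset I_i$, so it preserves $I_i$.

Let $B_0:[0,1]\to I_d$ be affine increasing. For $n\in\mathbb Z^d$ put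
$$B_n=F_1^{n_1}F_2^{n_2}\cdots F_d^{n_d}B_0,\qquad J(n)=B_n([0,1]),\qquad\ell(n)=|J(n)|.$$

(6.1) *The $J(n)$ are pairwise disjoint.* Let $i$ be the first index with $n_i\ne n_i'$. After removing the common factor $F_1^{n_1}\cdots F_{i-1}^{n_{i-1}}$, the two intervals lie in $F_i^{n_i}I_i$ and $F_i^{n_i'}I_i$, because $F_{i+1},\dots,F_d$ preserve $I_i$ and $I_d\subset I_i$.

(6.2) *If $n_1=\dots=n_{i-1}=0$,* then $J(n)\subset F_i^{n_i}I_i\subset\mathrm{int}\,I_{i-1}$ and $F_iB_n=B_{n+e_i}$.

(6.3) *Otherwise $F_i=\mathrm{id}$ on $J(n)$.* Let $j<i$ be the first index with $n_j\ne0$. Then $J(n)\subset F_j^{n_j}I_j$, which is disjoint from $I_j\supset I_{i-1}$.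

**Lemma 6.1.** There are constants $C_1\ge1$ and $c>0$, independent of $n$, such that $b_n=\log B_n'$ satisfies $|b_n'|,|b_n''|\le C_1$ and $C_1^{-1}\ell(n)\le B_n'\le C_1\ell(n)$ on $[0,1]$, and
$$\ell(n)\ge c\prod_{i=1}^d\sigma(n_i). \tag{6.4}$$
The $B_n$ are $C^\infty$ on $[0,1]$.

*Proof.* Let $\lambda,\mu$ bound $|\psi'|$ and $|\psi''|$ on $\mathrm{int}\,I_{i-1}$ for all $\psi=\log(F_i^{\pm1})'$, $i=1,\dots,d$. They are finite by Lemma 5.1.

**Step 1.** *This step writes $B_n$ as a path through distinct intervals.* Start with $B^{(0)}=B_0$, apply $F_d^{\pm1}$ $|n_d|$ times, then $F_{d-1}^{\pm1}$ $|n_{d-1}|$ times, and so on. The intermediate maps are $B^{(k)}=B_{n^{(k)}}$ with distinct indices $n^{(k)}$. So the intervals $J^{(k)}=B^{(k)}([0,1])$ are disjoint and $\sum_k|J^{(k)}|\le1$. When $F_i^{\pm1}$ is applied, the first $i-1$ coordinates of the current index are $0$, so by (6.2) the current interval lies in $\mathrm{int}\,I_{i-1}$, where $F_i^{\pm1}$ is $C^\infty$. In particular $B_n$ is $C^\infty$ on $[0,1]$.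

**Step 2.** *This step bounds the distortion.* For every $m$,
$$b^{(m)}=\log B^{(m)\prime}=\mathrm{const}+\sum_{k<m}\psi_k\circ B^{(k)},$$
where each $\psi_k$ is one of the functions $\psi$. Hence $b^{(m)}$ has oscillation at most $\lambda\sum_k|J^{(k)}|\le\lambda$. As the mean of $B^{(m)\prime}$ is $|J^{(m)}|$, we get $e^{-\lambda}|J^{(m)}|\le B^{(m)\prime}\le e^\lambda|J^{(m)}|$.

**Step 3.** *This step bounds the derivatives of $b_n$.* First, $|b^{(m)\prime}|\le\sum_k\lambda\,e^\lambda|J^{(k)}|\le\lambda e^\lambda$. Since $B^{(k)\prime\prime}=b^{(k)\prime}B^{(k)\prime}$,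
$$|b^{(m)\prime\prime}|\le\sum_k\big(\mu e^{2\lambda}|J^{(k)}|^2+\lambda\cdot\lambda e^\lambda\cdot e^\lambda|J^{(k)}|\big)\le(\mu+\lambda^2)e^{2\lambda}.$$

**Step 4.** *This step bounds $\ell(n)$ from below.* As in Step 2, for every $m\in\mathbb Z$ the oscillation of $\log(F_i^m)'$ on $I_i$ is at most $\lambda\sum_k|F_i^kI_i|\le\lambda$. Put $X_{d+1}=I_d$ and $X_i=F_i^{n_i}X_{i+1}$, so $J(n)=X_1$. Since $X_{i+1}\subset I_i$, we have $|X_i|/|X_{i+1}|\ge e^{-\lambda}|F_i^{n_i}I_i|/|I_i|$, and
$$\ell(n)\ge|I_d|\prod_{i=1}^de^{-\lambda}\frac{|F_i^{n_i}I_i|}{|I_i|}.$$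
Finally, since $\sigma$ decreases in $|x|$ and $\kappa_i\le1$,
$$|F_i^mI_i|=|I_{i-1}|\int_{m\kappa_i}^{m\kappa_i+\kappa_i/2}\sigma\ge\frac{\kappa_i}2|I_{i-1}|\,\sigma(|m|+1)\ge c'\sigma(m),$$
where the last inequality uses $\sigma(x-1)\le C\sigma(x)$ at $x=|m|+1$. $\square$

**Lemma 6.2.** There is $C_2$ such that for all $n$ and all $g\in\mathcal D([0,1])$ with $|g|_1\le a\le1$, the map $h=B_ngB_n^{-1}$ of $J(n)$ satisfies $h'=1$ at the endpoints and
$$|h|_{\tau,J(n)}\le C_2\,a\,\ell(n)^{-\tau}\qquad\text{for all }\tau\in(0,1].$$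

The purpose is to replace the affine rescaling rule (2.4) by one for the curved maps $B_n$. The factor $a$ must survive, and this is where $b_n''$ is used.

*Proof.* Let $\theta(u)=\log h'(B_nu)=\log g'(u)+b_n(gu)-b_n(u)$. We have $|\log g'|\le a$ by (2.1), so $|g'-1|\le e^a-1\le2a$, $g'\le3$ and $|gu-u|\le2a$. Thus
$$|(b_n\circ g-b_n)'|\le|b_n'(gu)-b_n'(u)|\,g'(u)+|b_n'(u)|\,|g'(u)-1|\le6C_1a+2C_1a .$$
So $\theta$ is $(1+8C_1)a$-Lipschitz, and it vanishes at $0$ and $1$. By Lemma 6.1, $\log h'=\theta\circ B_n^{-1}$ is $C_2a/\ell(n)$-Lipschitz on $J(n)$ with $C_2=C_1(1+8C_1)$. For $x,y\in J(n)$ we have $|x-y|/\ell(n)\le(|x-y|/\ell(n))^\tau$. $\square$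

## 7. A weight on the comb

We now solve (4.1) on $\mathbb Z^d$, where a move $n\mapsto n+e_i$ happens only if $n_1=\dots=n_{i-1}=0$.

For $d=1$ the weight $s(n)=2\log(e+|n|)-2$ works. Its increments are $O(1/(e+|n|))$, which is $O(\sigma(n)^\tau)=O(\ell(n)^\tau)$ for each $\tau<1$, and $e^{-s(n)}=e^2(e+|n|)^{-2}\le C\sigma(n)\le C'\ell(n)$.

For $d=2$ the sum of such logarithms fails. At $n=(0,N)$ the increment in direction $e_1$ is the positive constant $2(\log(e+1)-1)$, while $\ell(0,N)\to0$, so (I) is violated. The first term must be damped when $n_2$ is large. With an exponent $p\ge1$ and a constant $\mathsf K$, try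
$$s(n)=\mathsf K\,\frac{\log^p(e+|n_1|)-1}{e+|n_2|}+\mathsf K\big(\log^p(e+|n_2|)-1\big).$$
Now (II) fails. Take $n_1=\lfloor e^N\rfloor$ and $n_2=\lfloor N^p\rfloor$. The first term stays bounded and the second is $O((\log N)^p)$. But $J(n)\subset F_1^{n_1}I_1$, whose length is at most $\frac{\kappa_1}2\sigma(n_1\kappa_1)=O(e^{-N})$, so $\log(1/\ell(n))\ge N-C$. No fixed power of the logarithm is enough. We use a function that grows faster than every power of $\log$ and slower than every power of $|m|$:
$$A(m)=\exp\sqrt{\log(e+|m|)},\qquad A\ge A(0)=e .$$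
For $\varepsilon\in(0,1]$ let
$$s(n)=\varepsilon\sum_{i=1}^d\frac{A(n_i)-e}{\prod_{j>i}(e+|n_j|)}\ \ge0. \tag{7.1}$$
For $d=2$ this is $\varepsilon\big[(A(n_1)-e)/(e+|n_2|)+A(n_2)-e\big]$.

**Lemma 7.1.** (i) For every $\tau<1$ there is $C_\tau$, independent of $\varepsilon$, such that $|s(n+e_i)-s(n)|\le\varepsilon C_\tau\,\ell(n)^\tau$ whenever $n_1=\dots=n_{i-1}=0$. (ii) There is $C_\varepsilon$ with $e^{-s(n)}\le C_\varepsilon\,\ell(n)$ for all $n$.

*Proof of (i).* Let $n_1=\dots=n_{i-1}=0$ and $0<\tau<1$. The terms of (7.1) with index $<i$ vanish at $n$ and at $n+e_i$, because $A(0)=e$. Those with index $>i$ do not involve $n_i$. So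
$$s(n+e_i)-s(n)=\varepsilon\,(A(n_i+1)-A(n_i))\prod_{j>i}(e+|n_j|)^{-1}.$$
For real $x\ge0$ and $Y=\log(e+x)\ge1$ we have $A'(x)=\frac{A(x)}{2\sqrt Y(e+x)}\le\frac{A(x)}{e+x}=e^{\sqrt Y-Y}$, which is decreasing in $x$. Hence $|A(m+1)-A(m)|\le CA(m)/(e+|m|)$ for all $m\in\mathbb Z$. For negative $m$ the bound is taken at $|m|-1$ and costs a constant, since $A(|m|-1)\le A(|m|)$ and $(e+|m|)/(e+|m|-1)\le2$.

Now let $Y=\log(e+|m|)$. Since $(e+m^2)^{1/2}\le e+|m|$ and $L(m)\le2Y$,
$$\frac{A(m)}{(e+|m|)\,\sigma(m)^\tau}\le c_*^{-\tau}\,e^{\sqrt Y-(1-\tau)Y}(2Y)^{2\tau},$$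
which is bounded because $\tau<1$. So $|A(m+1)-A(m)|\le C_\tau'\sigma(m)^\tau$, and, as $A\ge1$, also $1/(e+|m|)\le C'_\tau\sigma(m)^\tau$. Therefore $|s(n+e_i)-s(n)|\le\varepsilon C_\tau''\prod_{j\ge i}\sigma(n_j)^\tau$. By (6.4), where the factors with $j<i$ equal the constant $\sigma(0)$, the product is at most a constant times $\ell(n)^\tau$.

*Proof of (ii).* Let $P_i(n)=\prod_{k\ge i}(e+|n_k|)$ and $P_{d+1}=1$.

**Step 1.** *This step reduces the claim to a lower bound for $s$.* With $Y=\log(e+|m|)$ we have $\sigma(m)^{-1}=c_*^{-1}(e+m^2)^{1/2}L(m)^2\le c_*^{-1}(e+|m|)(2Y)^2\le C(e+|m|)^2$. By (6.4), $\ell(n)\ge c'P_1(n)^{-2}$. So it is enough to show $s(n)\ge2\log P_1(n)-C$.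

**Step 2.** *This step sets up an induction strong enough to close.* Let $s_i(n)=\varepsilon\sum_{k\ge i}(A(n_k)-e)/P_{k+1}(n)$, so $s=s_1$ and $s_{d+1}=0$. By downward induction on $i\le d$ we show: *for all $p,K\ge1$ there is $C$ with $s_i\ge K(\log P_i)^p-C$.* The case $i=1$, $p=1$, $K=2$ is what we need. Arbitrary powers $p$ are carried along because one step of the induction doubles the exponent.

**Step 3.** *This step is the induction.* Put $Y=\log(e+|n_i|)\ge1$ and $X=\log P_{i+1}$. Then
$$\log P_i=X+Y,\qquad s_i=s_{i+1}+\varepsilon(e^{\sqrt Y}-e)e^{-X},$$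
with $X=0$ if $i=d$ and $X\ge1$ if $i<d$.

*Case $\sqrt Y\le2X$.* Then $X>0$, so $i<d$ and $X\ge1$, and $X+Y\le X+4X^2\le5X^2$. The induction hypothesis with exponent $2p$ and constant $5^pK$ gives
$$s_i\ge s_{i+1}\ge K5^pX^{2p}-C\ge K(\log P_i)^p-C .$$

*Case $\sqrt Y>2X$.* Then $X<\sqrt Y/2\le Y$, so $\log P_i\le2Y$. As $s_{i+1}\ge0$,
$$s_i\ge\varepsilon e^{\sqrt Y-X}-\varepsilon e\ge\varepsilon e^{\sqrt Y/2}-\varepsilon e\ge K(2Y)^p-C\ge K(\log P_i)^p-C,$$
because $e^{\sqrt Y/2}$ beats every power of $Y$.

For $i=d$ only the second case occurs, so the induction starts. $\square$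

## 8. Commuting diffeomorphisms $f_i$ and $z_j$

**Definition (the comb group).** Let $\varphi_1,\dots,\varphi_d$ be the permutations of $\mathbb Z^d$ given by $\varphi_i(n)=n+e_i$ if $n_1=\dots=n_{i-1}=0$, and $\varphi_i(n)=n$ otherwise. Let $\Lambda_d=\langle\varphi_1,\dots,\varphi_d\rangle$.

For $d=1$ this is $\mathbb Z$ acting by translations. For $d=2$, $\varphi_1$ shifts everything and $\varphi_2$ shifts the column $\{0\}\times\mathbb Z$ only. The conjugates $\varphi_1^m\varphi_2\varphi_1^{-m}$ shift the single column $\{m\}\times\mathbb Z$ and commute with each other, so $\Lambda_2$ is the wreath product $\mathbb Z\wr\mathbb Z$.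

**Proposition 8.1.** Let $d\ge1$, $k\ge0$, $\delta\in(0,1]$, $\tau_0\in(0,1)$. There exist $f_1,\dots,f_d,z_1,\dots,z_k\in\mathcal D([0,1])$ with $|f_i|_{\tau_0},|z_j|_{\tau_0}\le\delta$ and pairwise disjoint compact intervals $J(n)\subset(0,1)$, $n\in\mathbb Z^d$, such that:

1. $f_iJ(n)=J(\varphi_in)$; each $z_j$ preserves every $J(n)$; all $f_i^{\pm1},z_j^{\pm1}$ are $C^\infty$ diffeomorphisms from each $\mathrm{int}\,J(n)$ onto its image.
2. $z_1,\dots,z_k$ commute with each other and with every $f_i$.
3. For $0\ne a\in\mathbb Z^k$, $z_1^{a_1}\cdots z_k^{a_k}$ has no fixed point in $\bigcup_n\mathrm{int}\,J(n)$.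

*Proof.*

**Step 1.** *This step fixes the choices in an order that avoids circularity.* Take $F_i,J(n),B_n$ from Section 6 with $\delta_1=\delta/6$. This fixes $C_1,C_2,c$ and all $C_\tau$. Then take $s$ from (7.1) with $\varepsilon\in(0,1]$ so small that $\varepsilon C_0C_{\tau_0}\le1$. As $\ell(n)\le1$ and $C_0\geq 1$, Lemma 7.1(i) gives
$$|s(n+e_i)-s(n)|\le C_0|s(n+e_i)-s(n)|\le1\qquad\text{if }n_1=\dots=n_{i-1}=0. \tag{8.1}$$
Finally take $t_1,\dots,t_k\in(0,1/C_0]$ linearly independent over $\mathbb Q$. Both $\varepsilon$ and then the $t_j$ may be decreased further in Step 3.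

**Step 2.** *This step defines the maps.* Let
$$z_j=B_nT_{t_je^{-s(n)}}B_n^{-1}\ \text{on }J(n),\qquad z_j=\mathrm{id}\ \text{off }\bigcup J(n).$$
Let $E_i=B_nD_{s(n+e_i)-s(n)}B_n^{-1}$ on $J(n)$ if $n_1=\dots=n_{i-1}=0$, and $E_i=\mathrm{id}$ elsewhere. Put $f_i=F_iE_i$.

**Step 3.** *This step checks regularity and size.* Let $\tau\in(0,1)$. By (8.1), Lemma 6.2 applies to $D_{s(n+e_i)-s(n)}$ with $a=C_0|s(n+e_i)-s(n)|\le1$. With Lemmas 5.1 and 7.1(i),
$$|E_i|_{\tau,J(n)}\le C_2C_0|s(n+e_i)-s(n)|\,\ell(n)^{-\tau}\le C_2C_0C_\tau\varepsilon$$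
on each $J(n)$ with $n_1=\dots=n_{i-1}=0$. Similarly $C_0t_je^{-s(n)}\le1$ as $s\ge0$, and with Lemma 7.1(ii),
$$|z_j|_{\tau,J(n)}\le C_2C_0t_je^{-s(n)}\ell(n)^{-\tau}\le C_2C_0C_\varepsilon t_j\,\ell(n)^{1-\tau}\le C_2C_0C_\varepsilon t_j .$$
By Lemma 2.1, $E_i,z_j\in\mathcal D([0,1])$ with $|E_i|_\tau\le2C_2C_0C_\tau\varepsilon$ and $|z_j|_\tau\le2C_2C_0C_\varepsilon t_j$. So $f_i\in\mathcal D([0,1])$. Choose $\varepsilon$ small enough that $|E_i|_{\tau_0}\le\delta/2$. Then $\mathrm{Lip}(E_i)\le e$, and by (2.2) $|f_i|_{\tau_0}\le e\delta_1+\delta/2=(e/6+1/2)\delta\le\delta$. Then scale all $t_j$ by a common small factor so that $|z_j|_{\tau_0}\le\delta$; linear independence over $\mathbb Q$ is kept.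

**Step 4.** *This step proves (1).* If $n_1=\dots=n_{i-1}=0$, then by (6.2)
$$f_i|_{J(n)}=F_iB_nD_{s(n+e_i)-s(n)}B_n^{-1}=B_{n+e_i}D_{s(n+e_i)-s(n)}B_n^{-1}. \tag{8.2}$$
Otherwise $E_i=\mathrm{id}$ on $J(n)$, and $F_i=\mathrm{id}$ there by (6.3), so $f_i|_{J(n)}=\mathrm{id}$. The $B_n$ are $C^\infty$ diffeomorphisms of $[0,1]$ onto their images, and $T_t,D_s$ are $C^\infty$ diffeomorphisms of $(0,1)$.

**Step 5.** *This step proves (2).* The $z_j$ commute by (5.1). If $n_1=\dots=n_{i-1}=0$, then (8.2) and (5.1) give on $J(n+e_i)$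
$$f_iz_jf_i^{-1}=B_{n+e_i}D_{s(n+e_i)-s(n)}T_{t_je^{-s(n)}}D_{s(n+e_i)-s(n)}^{-1}B_{n+e_i}^{-1}=B_{n+e_i}T_{t_je^{-s(n+e_i)}}B_{n+e_i}^{-1}=z_j .$$
This covers all $J(m)$ with $m_1=\dots=m_{i-1}=0$. On the other $J(m)$, $f_i=\mathrm{id}$ and $z_j$ preserves $J(m)$. Off $\bigcup J(n)$, which is an $f_i$-invariant set, $z_j=\mathrm{id}$.

**Step 6.** *This step proves (3).* The element acts on $J(n)$ as $B_nT_tB_n^{-1}$ with $t=e^{-s(n)}\sum_ja_jt_j\ne0$, and $T_t$ has no fixed point in $(0,1)$. $\square$

## 9. Finite subsets of free groups seen on the comb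

With $d=1$ the comb group is abelian and misses commutators. With $d=2$ it already sees $[\varphi_1,\varphi_2]=\varphi_1\varphi_2\varphi_1^{-1}\varphi_2^{-1}$: following $(0,0)$ from the right letter to the left one gives $(0,-1)$, $(-1,-1)$, $(-1,-1)$, $(0,-1)$. In general we have the following.

**Proposition 9.1.** Let $F_r$ be free of rank $r\ge1$ and let $S\subset F_r\setminus\{1\}$ be finite. There are $d\ge1$, a homomorphism $\rho:F_r\to\Lambda_d$ and $v\in\mathbb Z^d$ with $\rho(s)v\ne v$ for all $s\in S$.

*Proof.* Let $x_1,\dots,x_r$ be the basis. If $S=\emptyset$, replace it by $\{x_1\}$. We use induction on the maximal word length $N\ge1$ of elements of $S$, for all $r$ simultaneously.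

**Step 1.** *This step uses a map to $\mathbb Z$ to detect as much as possible.* Choose nonzero integers $\alpha_1,\dots,\alpha_r$ with distinct absolute values such that $\alpha:F_r\to\mathbb Z$, $x_i\mapsto\alpha_i$, satisfies $\alpha(s)\ne0$ for each $s\in S$ with nonzero image in $\mathbb Z^r$. This is possible since $(\alpha_i)$ has only to avoid finitely many proper linear subspaces. Let $S_1=\{s\in S:\alpha(s)=0\}$. If $S_1=\emptyset$ (in particular if $N=1$), take $d=1$, $\rho(x_i)=\varphi_1^{\alpha_i}$ and $v=0$. Suppose $S_1\ne\emptyset$ from now on.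

**Step 2.** *This step turns the missed elements into loops in a graph.* Consider the graph with vertex set $\mathbb Z$ and an oriented edge $(m,i)$ from $m$ to $m+\alpha_i$ for all $m\in\mathbb Z$, $1\le i\le r$. It is a covering of the rose with $r$ petals. Write $s\in S_1$ as a reduced word $y_q\cdots y_1$ and read it from right to left, starting at $0$. At vertex $m$, the letter $x_i$ traverses $(m,i)$ forwards, and $x_i^{-1}$ traverses $(m-\alpha_i,i)$ backwards. This is a nonempty reduced edge path, and it is closed since $\alpha(s)=0$. Let $Y$ be the union of these loops over $s\in S_1$, a finite connected graph.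

**Step 3.** *This step rewrites each loop as a shorter word.* The edges of $Y$ at $0$ join $0$ to distinct vertices among the $2r$ distinct nonzero integers $\pm\alpha_i$. So they form a star, which is a tree. Choose a maximal tree $T$ of $Y$ containing it. Let $\epsilon_1,\dots,\epsilon_R$ be the edges of $Y$ outside $T$, viewed as a basis of a free group $F_R$. Let $c_i(m)=\epsilon_j$ if $(m,i)$ is the edge $\epsilon_j$, and $c_i(m)=1$ otherwise. For $s\in S_1$ let $\Theta(s)\in F_R$ be the product of the labels $c_i(m)^{\pm1}$ along its loop, with inverse labels for edges traversed backwards and later labels on the left.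

*Claim: deleting the trivial labels gives a nonempty reduced word, of length at most $q-1$, for $\Theta(s)$.* Suppose the word contains consecutive letters $\epsilon_j^\eta,\epsilon_j^{-\eta}$. Between the corresponding edges the loop travels in $T$ from the end of the first edge to the start of the second, which is the same vertex. A closed reduced path in a tree has length $0$, so the loop would backtrack along $\epsilon_j$, a contradiction. If the word were empty, the loop would be a closed reduced path of positive length in $T$, which is impossible. The length is at most $q-1$ because the first edge of the loop is incident to $0$ and so lies in $T$.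

**Step 4.** *This step applies induction and adds one dimension to the comb.* By the claim, $R\ge1$ and $\Theta(S_1)\subset F_R\setminus\{1\}$ consists of elements of length at most $N-1$. By induction there are $d-1\ge1$, $\rho':F_R\to\Lambda_{d-1}$ and $v'\in\mathbb Z^{d-1}$ with $\rho'(\Theta(s))v'\ne v'$ for all $s\in S_1$. Write $\mathbb Z^d=\mathbb Z\times\mathbb Z^{d-1}$ and define
$$\rho(x_i)(m,n')=\big(m+\alpha_i,\ \rho'(c_i(m))n'\big). \tag{9.1}$$

**Step 5.** *This step checks that $\rho(x_i)\in\Lambda_d$.* For $l\ge2$, $\varphi_l\in\Lambda_d$ acts on $\{0\}\times\mathbb Z^{d-1}$ as the generator $\varphi_{l-1}$ of $\Lambda_{d-1}$, and trivially on $\{m\}\times\mathbb Z^{d-1}$ for $m\ne0$. Also $\varphi_1(m,n')=(m+1,n')$. Conjugating by powers of $\varphi_1$ and multiplying, every map $(m,n')\mapsto(m,c(m)n')$ with $c:\mathbb Z\to\Lambda_{d-1}$ finitely supported lies in $\Lambda_d$. Since $Y$ is finite, $\rho(x_i)$ is such a map followed by $\varphi_1^{\alpha_i}$. As $F_r$ is free, (9.1) defines a homomorphism $\rho:F_r\to\Lambda_d$.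

**Step 6.** *This step checks detection.* We have $\rho(x_i^{-1})(m,n')=(m-\alpha_i,\rho'(c_i(m-\alpha_i))^{-1}n')$, which is exactly the labeling rule for edges traversed backwards. Applying the letters of $s\in S_1$ successively gives $\rho(s)(0,n')=(0,\rho'(\Theta(s))n')$. For $s\in S\setminus S_1$, $\rho(s)$ shifts the first coordinate by $\alpha(s)\ne0$. So $v=(0,v')$ works. $\square$

**Example 9.2.** Let $r=2$, $S=\{s\}$ with $s=x_1x_2x_1^{-1}x_2^{-1}$, and $\alpha=(1,2)$. From $0$ the loop goes to $-2$ along $(-2,2)$ backwards, to $-3$ along $(-3,1)$ backwards, to $-1$ along $(-3,2)$ forwards, and to $0$ along $(-1,1)$ forwards. So $Y$ is a 4-cycle. The star at $0$ consists of $(-2,2)$ and $(-1,1)$; let $T$ be the star together with $(-3,1)$. Then $\epsilon_1=(-3,2)$ and $\Theta(s)=\epsilon_1$, of length $1$. With $\rho'(\epsilon_1)=\varphi_1\in\Lambda_1$ we get $d=2$ and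
$$\rho(x_1)(m,n')=(m+1,n'),\qquad \rho(x_2)(m,n')=\begin{cases}(m+2,n'+1)&m=-3,\\(m+2,n')&m\ne-3.\end{cases}$$
Following $(0,0)$ through $s$ gives $(-2,0)$, $(-3,0)$, $(-1,1)$, $(0,1)$.

## 10. The detection property of $H\times\mathbb Z^k$ and the proof of Theorem 1.1

Let $G=H\times\mathbb Z^k$ be as in Theorem 1.1, and let $\Sigma$ be the generating set formed by the standard bases of $\mathbb Z^{a_1},\dots,\mathbb Z^{a_r}$ and of $\mathbb Z^k$.

**Proposition 10.1.** $(G,\Sigma)$ has the detection property.

*Proof.* Let $P\subset G\setminus\{1\}$ be finite, $\delta\in(0,1]$, $\tau_0\in(0,1)$.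

**Step 1.** *This step passes from $H$ to a free group.* Let $P_H$ be the set of nontrivial $H$-components of elements of $P$. For each $j$ choose a homomorphism $\mathbb Z^{a_j}\to\langle y_j\rangle\cong\mathbb Z$ that is nonzero on the finitely many nontrivial syllables from $\mathbb Z^{a_j}$ occurring in normal forms of elements of $P_H$. The induced $\theta:H\to F_r=\langle y_1,\dots,y_r\rangle$ maps the normal form of $h\in P_H$ to a nonempty product of nonzero powers of the $y_j$ with consecutive indices distinct. Hence $\theta(h)\ne1$ for $h\in P_H$.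

**Step 2.** *This step passes from the free group to the comb and then to the interval.* Apply Proposition 9.1 to $S=\theta(P_H)$ to get $d$, $\rho_*:F_r\to\Lambda_d$ and $v$. Choose words $W_j$ with $\rho_*(y_j)=W_j(\varphi_1,\dots,\varphi_d)$. Take $f_i,z_j,J(n)$ from Proposition 8.1 with some $\delta'\in(0,1]$ in place of $\delta$. Define $\rho$ on $H$ as $\theta$ followed by $y_j\mapsto W_j(f_1,\dots,f_d)$, which is well defined since $F_r$ is free, and send the basis of $\mathbb Z^k$ to $z_1,\dots,z_k$. By Proposition 8.1(2) this is a homomorphism on $G=H\times\mathbb Z^k$.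

**Step 3.** *This step verifies condition 1.* Each $\rho(g)$, $g\in\Sigma$, is given by a word in the $f_i,z_j$ that was fixed before $\delta'$. By (2.3), $|\rho(g)|_{\tau_0}\le\delta$ on $\Sigma$ if $\delta'$ is small.

**Step 4.** *This step verifies conditions 2 and 3.* Let $U=\mathrm{int}\,J(v)$ and $x_0\in U$. Let $p=(h,a)\in P$. If $h\ne1$, then by Proposition 8.1(1) $\rho(p)J(v)=J(\rho_*(\theta(h))v)$, which is disjoint from $J(v)$ since $\rho_*(\theta(h))v\ne v$. If $h=1$, then $a\ne0$, and $\rho(p)$ has no fixed point in $U$ by Proposition 8.1(3). So $\rho(p)x_0\ne x_0$ in both cases. Smoothness on $U$ follows from Proposition 8.1(1), since every $\rho(g)$ is a word in the $f_i^{\pm1},z_j^{\pm1}$ and these permute the intervals $\mathrm{int}\,J(n)$ by $C^\infty$ diffeomorphisms. $\square$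

*Proof of Theorem 1.1.* By Propositions 10.1 and 3.2, $G*\mathbb Z$ embeds in $\mathcal D([0,1])$. An element $g$ of $\mathcal D([0,1])$ has $\log g'$ bounded and $\tau$-Hölder for all $\tau<1$, so $g'$ is $\tau$-Hölder for all $\tau<1$. This settles $M=[0,1]$.

For $M=S^1=\mathbb R/\mathbb Z$, conjugate the action affinely to $[0,\frac12]$ and extend by the identity. By Lemma 2.1 we obtain elements of $\mathcal D([0,1])$ that are the identity on $[\frac12,1]$. On the circle, if the short arc between $x$ and $y$ passes through $0$, then $|\log g'(x)-\log g'(y)|\le|\log g'(x)|+|\log g'(y)|$. Each term is at most $|g|_\tau$ times the $\tau$-th power of the distance to $0$, because $\log g'$ vanishes at $0$ and $1$. So $g\in\mathrm{Diff}_+^{1+\tau}(S^1)$ for all $\tau<1$. $\blacksquare$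

With $H=F_2$ and $k=1$ this is the missing half of Corollary 1.2:
$$\mathrm{CR}_M\big((F_2\times\mathbb Z)*\mathbb Z\big)=2 .$$

## 11. Free products and direct products: proof of Theorem 1.3

**Step 1.** *This step embeds each factor $A_i$ in a group covered by Theorem 1.1.* Fix $i$ and write $A_i=*_{j=1}^mG_j$ with $G_j=H_{ij}\times\mathbb Z^{k_{ij}}$. Put $H=\mathbb Z*(*_jH_{ij})$, discarding trivial factors; this is a nontrivial free product of finitely generated free abelian groups. Put $k=\max_jk_{ij}$ and $G=H\times\mathbb Z^k$. Each $G_j$ is isomorphic to a subgroup of $G$. The kernel of the map $G*\langle t\rangle\to\langle t\rangle$ killing $G$ is the free product $*_{l\in\mathbb Z}\,t^lGt^{-l}$. Hence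
$$A_i\cong\langle t^jG_jt^{-j}:1\le j\le m\rangle\le G*\mathbb Z .$$

**Step 2.** *This step lets the factors act side by side.* By Propositions 10.1 and 3.2, $A_i$ embeds in $\mathcal D([0,1])$, hence, by affine conjugation, in $\mathcal D(K)$ for any compact interval $K$ with $|K|\le1$. Let the finitely many $A_i$ act on disjoint intervals in $M$, extended by the identity. Actions with disjoint supports commute, and Lemma 2.1 (with the remark on $S^1$ in Section 10) keeps the regularity. So $A(\Gamma)=\prod A_i$ embeds in $\bigcap_{\tau<1}\mathrm{Diff}^{1+\tau}_+(M)$, and $\mathrm{CR}_M(A(\Gamma))\ge2$.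

**Step 3.** *This step reads off the value.* By (b), $\mathrm{CR}_M(A(\Gamma))$ is either $\infty$ or at most $2$, the latter exactly when $(F_2\times\mathbb Z)*\mathbb Z$ is isomorphic to a subgroup of $A(\Gamma)$. With Step 2 the value is $\infty$ or $2$, and it is $2$ exactly in that case. $\blacksquare$

**Remark 11.1 (the supremum is not attained; cited, not proved here, and not used above).** S.-h. Kim and T. Koberda (*Free products and the algebraic structure of diffeomorphism groups*, J. Topology 11 (2018)) proved: if $G$ is a group that is not virtually metabelian, then $(G\times\mathbb Z)*\mathbb Z$ does not embed in the group of orientation-preserving $C^1$ diffeomorphisms of $M$ whose first derivative has bounded variation. For $r\ge2$ every element of $\mathrm{Diff}^r_+(M)$ is such a diffeomorphism. Applied to $G=F_2$, this shows that when $\mathrm{CR}_M(A(\Gamma))=2$ in Theorem 1.3, $A(\Gamma)$ embeds in $\mathrm{Diff}^r_+(M)$ for real $r\ge1$ exactly when $r<2$.
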